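\title{Rokhlin inclusions of simple AF-algebras and the least non-integer index}

\begin{abstract}
We construct an inclusion $A\subset B$ of simple unital AF-algebras with the Rokhlin property whose Watatani index is $\frac{5+\sqrt5}{2}=4\cos^2\frac{\pi}{10}$. The example comes from a general construction: every unitary tensor functor $F\colon\mathcal D\to\mathcal C$ between unitary fusion categories gives such an inclusion, with index $\sum_V d_V\dim\mathrm{Hom}(\mathbf 1,F(V))$, and we apply this to the tensor product functor of the Fibonacci category. We also show that a scalar index $\lambda<4$ of an inclusion with a Rokhlin projection is $1$, $2$, or $4\cos^2(\pi/h)$ with $h\equiv 2\pmod 4$. Hence $\frac{5+\sqrt5}{2}$ is the least non-integer scalar index of a Rokhlin inclusion.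
\end{abstract}

\section{Introduction}\label{sec:intro}

All C*-algebras in this paper are unital and nonzero, and an inclusion $A\subset B$ has a common unit. A \emph{conditional expectation} $E\colon B\to A$ is a positive contraction with $E(a)=a$ and $E(axa')=aE(x)a'$ for $a,a'\in A$, $x\in B$. Following Watatani, $E$ is of \emph{index-finite type} if there is a finite family $\{(u_i,v_i)\}_{i=1}^n\subset B\times B$, called a \emph{quasi-basis}, with
\[
x=\sum_i u_iE(v_ix)=\sum_iE(xu_i)v_i\qquad(x\in B).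
\]
The \emph{index} is $\mathrm{Index}\,E=\sum_iu_iv_i$. It is a positive invertible element of the center of $B$ that does not depend on the quasi-basis, so it is a scalar when $B$ is simple. The index of the inclusion means $\mathrm{Index}\,E$ for such an $E$.

Let $B_\infty=\ell^\infty(\mathbb N,B)/c_0(\mathbb N,B)$, with $B$ embedded as constant sequences, and let $E^\infty\colon B_\infty\to A_\infty$ be induced by $E$ coordinatewise. An element of $B'\cap B_\infty$ is the class of a bounded sequence $(t_k)$ with $\|t_kx-xt_k\|\to0$ for all $x\in B$. An expectation $E$ of index-finite type has the \emph{Rokhlin property} if there is a projection $e\in B'\cap B_\infty$ such that $E^\infty(e)=(\mathrm{Index}\,E)^{-1}$ and the map $B\ni x\mapsto xe\in B_\infty$ is injective. The inclusion has the Rokhlin property if it admits such an $E$. A C*-algebra is \emph{finite} if each of its isometries is a unitary. We answer the following question from \cite{LOT}.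

\begin{quote}
\emph{Is there an inclusion $A\subset B$ of finite simple unital C*-algebras with the Rokhlin property whose index is not an integer?}
\end{quote}

Section~\ref{sec:first} explains why the simplest cases suggest a negative answer. The answer is nevertheless yes, and the example comes from tensor categories. A \emph{unitary fusion category} is a rigid C*-tensor category with finite-dimensional Hom spaces, finite direct sums, subobjects, simple unit $\mathbf 1$ and finitely many classes of simple objects. We write $\mathrm{Irr}\,\mathcal C$ for a set of representatives of these classes, $d_V$ for the (Longo--Roberts) dimension of an object $V$, and $\dim\mathcal C=\sum_{s\in\mathrm{Irr}\,\mathcal C}d_s^2$. A \emph{unitary tensor functor} is a linear $*$-functor $F$ with natural unitaries $F(V)\otimes F(V')\to F(V\otimes V')$ and $\mathbf 1\to F(\mathbf 1)$ that are compatible with the associativity and unit isomorphisms. Section~\ref{sec:cat} recalls what we use about these notions.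

\begin{theorem}\label{thm:A}
Let $F\colon\mathcal D\to\mathcal C$ be a unitary tensor functor between unitary fusion categories, and put
\[
\lambda_F=\sum_{V\in\mathrm{Irr}\,\mathcal D}m_Vd_V,\qquad m_V=\dim\mathrm{Hom}_{\mathcal C}(\mathbf 1,F(V)).
\]
Then there is an inclusion $A\subset B$ of simple unital AF-algebras, each with a faithful tracial state, with the Rokhlin property and index $\lambda_F$.
\end{theorem}

An algebra with a faithful tracial state $\mathrm{tr}$ is finite: if $v^*v=1$, then $\mathrm{tr}(1-vv^*)=0$, so $vv^*=1$. Thus the next statement answers the question.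

\begin{corollary}\label{cor:fib}
There is an inclusion as in Theorem~\ref{thm:A} with index $\frac{5+\sqrt5}{2}=4\cos^2\frac{\pi}{10}\approx3.618$.
\end{corollary}

This value cannot be lowered.

\begin{theorem}\label{thm:B}
Let $A\subset B$ be a unital inclusion of C*-algebras (no simplicity or finiteness assumed) and let $E\colon B\to A$ be of index-finite type with scalar index $\lambda$. Suppose that there is a projection $e\in B'\cap B_\infty$ with $E^\infty(e)=\lambda^{-1}1$. If $\lambda<4$, then $\lambda\in\{1,2\}$ or $\lambda=4\cos^2(\pi/h)$ with $h\ge6$, $h\equiv2\pmod4$.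
\end{theorem}

The numbers $4\cos^2(\pi/h)$ increase with $h\ge 3$, and $h=3,4,6$ give $1,2,3$. Theorem~\ref{thm:B} excludes $h=5,7,8,9$. Together with Corollary~\ref{cor:fib} this shows that $\frac{5+\sqrt5}2$ is exactly the least non-integer scalar index of a Rokhlin inclusion. Which values $4\cos^2(\pi/h)$ with $h\equiv2\pmod4$, $h\ge14$, occur is not determined here.

Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}, Corollary~\ref{cor:fib} in Section~\ref{sec:fib}, and Theorem~\ref{thm:B} in Section~\ref{sec:B}, which depends only on Lemma~\ref{lem:qb}.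

\section{The definition in the simplest cases}\label{sec:first}

\subsection{An inequality}

Recall that a \emph{Hilbert $A$-module} is a right $A$-module $X$ with an $A$-valued inner product $\langle\cdot,\cdot\rangle$, right $A$-linear in the second variable, that is complete in the norm $\|\langle x,x\rangle\|^{1/2}$. The operators on $X$ that have an adjoint form a C*-algebra.

\begin{lemma}\label{lem:qb}
Let $E\colon B\to A$ be of index-finite type. Then $E$ has a quasi-basis of the form $\{(u_i,u_i^*)\}_{i=1}^n$. If the index is a scalar $\lambda$, then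
\begin{equation}\label{eq:pp}
s\le\lambda E(s)\qquad(s\in B,\ s\ge0).
\end{equation}
The $u_i$, as constant sequences, also form a quasi-basis for $E^\infty$, so \eqref{eq:pp} holds for $E^\infty$ as well.
\end{lemma}

\begin{proof}
Let $\{(a_i,b_i)\}_{i=1}^n$ be a quasi-basis and put $\langle x,y\rangle=E(x^*y)$. From $x=\sum a_iE(b_ix)$ and the Cauchy--Schwarz inequality $\|E(b_ix)\|^2\le\|E(b_ib_i^*)\|\,\|E(x^*x)\|$ we get $\|x\|\le C\|\langle x,x\rangle\|^{1/2}$. So the module norm is equivalent to the norm of $B$, and $B$ is a Hilbert $A$-module. Define $S,S'\colon A^n\to B$ by $S(\alpha)=\sum a_i\alpha_i$ and $S'(\alpha)=\sum b_i^*\alpha_i$. Their adjoints are $S^*x=(E(a_i^*x))_i$ and $S'^*x=(E(b_ix))_i$. Then $SS'^*=1$, so $1=SS'^*S'S^*\le\|S'\|^2SS^*$, and $T=SS^*$ is invertible. With $u_i=T^{-1/2}a_i$,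
\[
\sum_iu_i\langle u_i,x\rangle=T^{-1/2}\sum_ia_i\langle a_i,T^{-1/2}x\rangle=T^{-1/2}TT^{-1/2}x=x .
\]
This is the first quasi-basis identity; applying it to $x^*$ and taking adjoints gives the second.

Let $u$ be the row $(u_1,\dots,u_n)$ and $c$ the column $(E(u_i^*x))_i$. Then $x=uc$, $\|u\|^2=\|\sum u_iu_i^*\|=\lambda$, and $c^*c=E\big(x^*\sum u_iE(u_i^*x)\big)=E(x^*x)$. Hence $x^*x=c^*u^*uc\le\lambda E(x^*x)$. The quasi-basis identities for $E^\infty$ hold coordinatewise.
\end{proof}

If $p\ne0$ is a projection with $E(p)=c1$, then \eqref{eq:pp} gives $p\le\lambda c$, so $c\ge\lambda^{-1}$. A Rokhlin projection is therefore a projection that $E$ shrinks as far as the index allows, and that in addition asymptotically commutes with $B$. The inequality already gives a first gap. Applied to $1-e$ it reads $1-e\le\lambda-1$. So either $e=1$, and then $\lambda=1$, or $\lambda\ge2$.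

\subsection{Finite groups}\label{sub:group}

Let $G$ be a finite group with neutral element $\epsilon$, let $\ell_g\delta_h=\delta_{gh}$ on $\ell^2(G)$, and let $p_g$ be the projection onto $\mathbb C\delta_g$. Put $B_n=\mathrm{End}(\ell^2(G)^{\otimes n})$ with connecting maps $x\mapsto1\otimes x$, and let $B$ be the limit, a simple algebra. The automorphisms $\mathrm{Ad}\,\ell_g^{\otimes n}$ define an action $\alpha$ of $G$ on $B$. Let $A=B^G$ and $E=|G|^{-1}\sum_g\alpha_g$. For $u_h=|G|^{1/2}p_h\in B_1$,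
\[
\sum_hu_hE(u_hx)=\sum_g\Big(\sum_hp_hp_{gh}\Big)\alpha_g(x)=x ,
\]
so $\{(u_h,u_h)\}$ is a quasi-basis and the index is $|G|\sum_hp_h=|G|$. The projections $e_k=p_\epsilon\otimes1^{\otimes k}\in B_{k+1}$ commute with the image of $B_k$, and $E(e_k)=|G|^{-1}\sum_gp_g\otimes1^{\otimes k}=|G|^{-1}$. So the class $e$ of $(e_k)$ is a Rokhlin projection.

Here the translates $\alpha_g(e)$ form a partition of unity, and the index is the number of its pieces. If one thinks of a general Rokhlin projection as one of $\lambda$ equal pieces of the unit, one expects $\lambda$ to be an integer, and the gap between $1$ and $2$ supports this guess. But the example uses less than a partition of unity. It uses a tensor product, which makes $e_k$ commute with $B_k$, and a unit vector $\xi=\delta_\epsilon$ in the first tensor factor such that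
\[
\langle\xi,a\xi\rangle=|G|^{-1}\mathrm{Tr}(a)\quad\text{for all $a$ commuting with the }\ell_g .
\]
Neither ingredient forces integrality.

\subsection{A projection with irrational expectation}\label{sub:floor}

Let $\varphi=\frac{1+\sqrt5}2$, so that $\varphi^2=1+\varphi$. On $B_1=M_2\oplus\mathbb C$ take the trace $\mathrm{Tr}(x\oplus c)=x_{11}+x_{22}+\varphi c$. Let $A_1$ be spanned by the projections $p_1=\mathrm{diag}(1,0)\oplus0$ and $p_2=\mathrm{diag}(0,1)\oplus1$, of traces $1$ and $\varphi^2$. The trace-preserving expectation is $E_1(y)=\sum_i\mathrm{Tr}(yp_i)\mathrm{Tr}(p_i)^{-1}p_i$. If $e_0$ is the projection onto a unit vector $(\xi_1,\xi_2)\in\mathbb C^2$, then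
\[
E_1(e_0\oplus0)=|\xi_1|^2p_1+\varphi^{-2}|\xi_2|^2p_2 .
\]
This is a scalar exactly when $|\xi_2|=\varphi|\xi_1|$, and the scalar is $(1+\varphi^2)^{-1}=\big(\frac{5+\sqrt5}2\big)^{-1}$.

This is the first floor of the inclusion of Corollary~\ref{cor:fib}. On this floor any positive weight would do in place of $\varphi$. The difficulty is to build the higher floors. Ordinary tensor powers fail, since the limit of $A_1^{\otimes n}$ is commutative. In the group case $A_n$ is not $A_1^{\otimes n}$ but the algebra of intertwiners of the $n$-th tensor power of the regular representation. So we keep the tensor product and change the categories: representations of $G$ are replaced by $\mathcal D$, Hilbert spaces by $\mathcal C$, and the forgetful functor by $F$.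

\section{Unitary fusion categories}\label{sec:cat}

A \emph{C*-tensor category} is a category whose Hom spaces are Banach spaces with a conjugate-linear involution $a\mapsto a^*$ such that $\|a^*a\|=\|a\|^2$ and $a^*a\ge0$, together with a bilinear $*$-preserving tensor product functor, a unit object $\mathbf 1$, and unitary associativity and unit isomorphisms satisfying the pentagon and triangle identities. It is \emph{strict} if these isomorphisms are identities. \emph{Subobjects}: every projection $p\in\mathrm{End}(X)$ is $vv^*$ for an isometry $v\colon X'\to X$; we call $X'$ the image of $p$. An object is \emph{simple} if $\mathrm{End}(X)=\mathbb C1_X$. In a unitary fusion category, $\mathrm{Hom}(s,t)=0$ for non-isomorphic simple objects, every object $X$ has a decomposition $1_X=\sum_\alpha v_\alpha v_\alpha^*$ with isometries $v_\alpha$ from simple objects, and $\mathrm{End}(X)\cong\bigoplus_sM_{k_s}$, where $k_s$ is the multiplicity of $s$ in $X$. We write $\mathrm{Irr}(X)$ for the set of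 simple constituents of $X$ and often $XX'$ for $X\otimes X'$.

\subsection{Reduction to the strict case}

We may assume that $\mathcal D$, $\mathcal C$ and $F$ are strict. Let $\tilde{\mathcal C}$ have as objects the finite words $(X_1,\dots,X_n)$ of objects of $\mathcal C$, as morphisms those of $\mathcal C$ between the products $X_1\otimes\dots\otimes X_n$ (with a fixed bracketing; the empty word gives $\mathbf 1$), and concatenation as tensor product. On morphisms the tensor product is that of $\mathcal C$, transported by the coherence unitaries. Define $\tilde{\mathcal D}$ in the same way. These categories are strict and unitarily equivalent to $\mathcal C$ and $\mathcal D$. Put $\tilde F(V_1,\dots,V_n)=(F(V_1),\dots,F(V_n))$ and $\tilde F(a)=\mu'^*F(a)\mu$, where $\mu\colon F(V_1)\otimes\dots\otimes F(V_n)\to F(V_1\otimes\dots\otimes V_n)$ and $\mu'$ are the unitaries built from the tensor structure of $F$ for the source and the target of $a$. Naturality and coherence of $\mu$ give $\tilde F(a\otimes a')=\tilde F(a)\otimes\tilde F(a')$.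 The numbers $d_V$ and $m_V$ do not change. From now on $F(VV')=F(V)F(V')$, $F(\mathbf 1)=\mathbf 1$ and $F(a\otimes a')=F(a)\otimes F(a')$.

\subsection{Conjugates and traces}

We use the following facts; see \cite{LR} and \cite[Ch.~2]{NT}. Rigidity means that each object $V$ has a conjugate $\bar V$, that is, morphisms $R\colon\mathbf 1\to\bar VV$ and $\bar R\colon\mathbf 1\to V\bar V$ solving the \emph{conjugate equations}
\[
(\bar R^*\otimes1_V)(1_V\otimes R)=1_V,\qquad(R^*\otimes1_{\bar V})(1_{\bar V}\otimes\bar R)=1_{\bar V}.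
\]
\begin{itemize}
\item[(C1)] There is a \emph{standard} solution $(R_V,\bar R_V)$, with $R_V^*R_V=\bar R_V^*\bar R_V=d_V$. The dimension is additive, multiplicative, and positive on nonzero objects.
\item[(C2)] The functional $\mathrm{Tr}_V(x)=R_V^*(1\otimes x)R_V=\bar R_V^*(x\otimes1)\bar R_V$ on $\mathrm{End}(V)$ is positive and faithful, and $\mathrm{Tr}_V(ab)=\mathrm{Tr}_X(ba)$ for $a\colon X\to V$, $b\colon V\to X$. For $x\in\mathrm{End}(\bar V)$, $R_V^*(x\otimes1)R_V=\mathrm{Tr}_{\bar V}(x)=\bar R_V^*(1\otimes x)\bar R_V$.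
\item[(C3)] The partial traces are $(\mathrm{Tr}_V\otimes\mathrm{id})(x)=(R_V^*\otimes1)(1\otimes x)(R_V\otimes1)$ for $x\colon VX\to VX'$ and $(\mathrm{id}\otimes\mathrm{Tr}_V)(x)=(1\otimes\bar R_V^*)(x\otimes1)(1\otimes\bar R_V)$ for $x\colon XV\to X'V$. Then $\mathrm{Tr}_{VX}=\mathrm{Tr}_X\circ(\mathrm{Tr}_V\otimes\mathrm{id})=\mathrm{Tr}_V\circ(\mathrm{id}\otimes\mathrm{Tr}_X)$. From the definition, $(\mathrm{Tr}_V\otimes\mathrm{id})((1_V\otimes y)x)=y\,(\mathrm{Tr}_V\otimes\mathrm{id})(x)$ and $(\mathrm{id}\otimes\mathrm{Tr}_V)((y\otimes1_V)x)=y\,(\mathrm{id}\otimes\mathrm{Tr}_V)(x)$.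
\item[(C4)] Any solution $(R',\bar R')$ for $V$ with conjugate object $V'$ has the form $R'=(q\otimes1)R_V$, $\bar R'=(1\otimes(q^*)^{-1})\bar R_V$ with $q\colon\bar V\to V'$ invertible.
\item[(C5)] Frobenius reciprocity: $\mathrm{Hom}(X,X'V)\cong\mathrm{Hom}(X\bar V,X')$ by $a\mapsto(1\otimes\bar R_V^*)(a\otimes1)$, and $\mathrm{Hom}(X,VX')\cong\mathrm{Hom}(\bar VX,X')$ by $a\mapsto(R_V^*\otimes1)(1\otimes a)$.
\end{itemize}

The functor $F$ carries a solution of the conjugate equations for $V$ to one for $F(V)$. So $F(\bar V)\cong\overline{F(V)}$ by (C4). To compare traces on both sides of $F$ we need the image of a standard solution to be as good as a standard one. This is where the finiteness of $\mathrm{Irr}\,\mathcal D$ enters first. We use the Perron--Frobenius theorem in this form: a square matrix with strictly positive entries has, up to scalars, only one eigenvector with strictly positive entries.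

\begin{lemma}\label{lem:trace}
We have $d_{F(V)}=d_V$. For $a\in\mathrm{Hom}_{\mathcal D}(VX,VX')$ and $a'\in\mathrm{Hom}_{\mathcal D}(XV,X'V)$,
\[
(\mathrm{Tr}_{F(V)}\otimes\mathrm{id})(F(a))=F\big((\mathrm{Tr}_V\otimes\mathrm{id})(a)\big),\quad(\mathrm{id}\otimes\mathrm{Tr}_{F(V)})(F(a'))=F\big((\mathrm{id}\otimes\mathrm{Tr}_V)(a')\big).
\]
In particular $\mathrm{Tr}(F(a))=\mathrm{Tr}(a)$ for endomorphisms $a$, and $F$ is injective on Hom spaces.
\end{lemma}

\begin{proof}
Let $\chi$ be one of the functions $V\mapsto d_V$ and $V\mapsto d_{F(V)}$. It is additive and multiplicative, and $\chi(\mathbf 1)=1$. It is positive on simple objects, since $F(R_V)^*F(R_V)=d_V\ne0$ forces $F(V)\ne0$. Let $\Sigma=\bigoplus_{V\in\mathrm{Irr}\,\mathcal D}V$, and for simple $X,Z$ let $N_{ZX}=\dim\mathrm{Hom}(Z,\Sigma X)=\dim\mathrm{Hom}(Z\bar X,\Sigma)>0$. Then $\chi(\Sigma)\chi(X)=\sum_ZN_{ZX}\chi(Z)$, so $\chi$ is a positive eigenvector of the transpose of $N$. The two functions are proportional and agree at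 $\mathbf 1$, so they are equal.

Let $U=F(V)$, $R'=F(R_V)$, $\bar R'=F(\bar R_V)$, let $q\colon\bar U\to F(\bar V)$ be as in (C4), and put $k=q^*q$. By (C2), $\mathrm{Tr}_{\bar U}(k)=R'^*R'=d_V=d_U$ and $\mathrm{Tr}_{\bar U}(k^{-1})=\bar R'^*\bar R'=d_U$. So the positive element $k+k^{-1}-2=(k^{1/2}-k^{-1/2})^2$ has trace $0$. Hence $k=1$ and $q$ is unitary. In the partial traces over $U$ the morphism $x$ does not act on the leg $\bar U$, so $q$ cancels against $q^*$ and the partial traces may be computed with $(R',\bar R')$. This gives the two formulas; $X=X'=\mathbf 1$ gives $\mathrm{Tr}\circ F=\mathrm{Tr}$. If $F(a)=0$, then $\mathrm{Tr}(a^*a)=\mathrm{Tr}(F(a)^*F(a))=0$, so $a=0$.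
\end{proof}

\subsection{Simple AF-algebras from tensor powers}

\begin{lemma}\label{lem:simple}
Let $X$ be an object of a strict unitary fusion category with $\mathbf 1\in\mathrm{Irr}(X)$ and $\bar X\cong X$. Then there are $N\ge1$ and a set $S$ with $\mathrm{Irr}(X^{n})=S$ for all $n\ge N$. The inductive limit $C$ of the algebras $C_n=\mathrm{End}(X^{n})$ under $x\mapsto1_X\otimes x$ is a simple unital AF-algebra with a faithful tracial state.
\end{lemma}

\begin{proof}
Since $X$ contains $\mathbf 1$, the sets $\mathrm{Irr}(X^n)$ increase, and there are finitely many simple objects. This gives $N$ and $S$. For $x,y\in S$ we have $\bar x\in S$ because $\overline{X^N}\cong X^N$, and $y\bar x$ is a nonzero subobject of $X^{2N}$, so its constituents lie in $S=\mathrm{Irr}(X^N)$. By (C5), $\mathrm{Hom}(y,X^Nx)\cong\mathrm{Hom}(y\bar x,X^N)\ne0$.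

By (C3), $\mathrm{Tr}(1_X\otimes x)=d_X\mathrm{Tr}(x)$. So the connecting maps are injective and the states $d_X^{-n}\mathrm{Tr}$ define a tracial state $\mathrm{tr}$ on $C$. Let $J\neq0$ be a closed ideal of $C$. Then $J\cap C_n\ne0$ for some $n\ge N$; otherwise $C\to C/J$ would be isometric on each $C_n$, hence on $C$. So $J$ contains a minimal projection $p\in C_n$, whose image is some $x\in S$. The projection $1_{X^N}\otimes p\in C_{n+N}$ has image $X^Nx$, which contains every $y\in S$. So it has a nonzero component in every matrix summand of $C_{n+N}$, and $J\supset C_{n+N}\ni1$. Thus $C$ is simple. The set $\{c:\mathrm{tr}(c^*c)=0\}$ is a proper closed ideal, so $\mathrm{tr}$ is faithful.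
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Write $\lambda=\lambda_F$.

\subsection{The algebras}

We need an object $Y$ of $\mathcal D$ in the role of the regular representation, and a unit vector $\xi\in\mathrm{Hom}(\mathbf 1,F(Y))$ with $\xi^*F(a)\xi=\lambda^{-1}\mathrm{Tr}(a)$ for $a\in\mathrm{End}(Y)$. This determines $Y$. If $V$ has multiplicity $k_V$ in $Y$, the $V$-component of $\xi$ lies in $\mathbb C^{k_V}\otimes\mathbb C^{m_V}$ and defines a faithful functional on $M_{k_V}$, so $k_V\le m_V$; and $a=1$ gives $\sum k_Vd_V=\lambda$, so $k_V=m_V$.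

For $V\in\mathrm{Irr}\,\mathcal D$ choose a basis $w_{V,i}$ $(1\le i\le m_V)$ of $\mathrm{Hom}(\mathbf 1,F(V))$ with $w_{V,i}^*w_{V,j}=\delta_{ij}$. Let $Y=\bigoplus_VV^{\oplus m_V}$, with isometries $\iota_{V,i}\colon V\to Y$ such that $\sum\iota_{V,i}\iota_{V,i}^*=1_Y$. Let $W=F(Y)$ and
\[
B_n=\mathrm{End}_{\mathcal C}(W^{n}),\qquad A_n=F(\mathrm{End}_{\mathcal D}(Y^{n}))\subset B_n,\qquad B_n\to B_{n+1},\ x\mapsto1_W\otimes x .
\]
Since $1_W\otimes F(a)=F(1_Y\otimes a)$, the connecting maps send $A_n$ into $A_{n+1}$. Let $B=\overline{\bigcup B_n}$ and $A=\overline{\bigcup A_n}$. New tensor legs appear on the left. The Rokhlin projection will live on these new legs, and the quasi-basis will be attached to the right end, which the connecting maps do not touch.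

The object $Y$ contains $\mathbf 1$, as $m_{\mathbf 1}=1$. By (C5), $m_{\bar V}=\dim\mathrm{Hom}(\mathbf 1,\overline{F(V)})=\dim\mathrm{Hom}(F(V),\mathbf 1)=m_V$, so $\bar Y\cong Y$. Applying $F$, we see that $W$ contains $\mathbf 1$ and $\bar W\cong W$. As $F$ is injective on Hom spaces, $A$ is isomorphic to the limit of the algebras $\mathrm{End}_{\mathcal D}(Y^n)$. By Lemma~\ref{lem:simple}, $A$ and $B$ are simple unital AF-algebras with faithful tracial states. From now on $N$ and $S$ are those of Lemma~\ref{lem:simple} for $X=Y$.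

When $F$ is the forgetful functor from representations of a finite group $G$ to Hilbert spaces, $m_V=d_V=\dim V$, $Y$ is the regular representation, $\lambda=|G|$, and $A\subset B$ is the inclusion of Section~\ref{sub:group}.

\subsection{The expectation}

For a unital inclusion of finite-dimensional C*-algebras $A_n\subset B_n$ and a faithful trace on $B_n$, the orthogonal projection $E_n$ for the inner product $\mathrm{Tr}(x^*y)$ is a conditional expectation, and $E_n(x)$ is the unique element of $A_n$ with $\mathrm{Tr}(E_n(x)b)=\mathrm{Tr}(xb)$ for all $b\in A_n$. Let $x\in B_n$, $a\in\mathrm{End}_{\mathcal D}(Y^{n+1})$ and $a_0=(\mathrm{Tr}_Y\otimes\mathrm{id})(a)$. By (C3) and Lemma~\ref{lem:trace},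
\[
\mathrm{Tr}\big((1_W\otimes x)F(a)\big)=\mathrm{Tr}\big(xF(a_0)\big)=\mathrm{Tr}\big(E_n(x)F(a_0)\big)=\mathrm{Tr}\big((1_W\otimes E_n(x))F(a)\big).
\]
Hence $E_{n+1}(1_W\otimes x)=1_W\otimes E_n(x)$, and the $E_n$ extend by continuity to a conditional expectation $E\colon B\to A$.

\subsection{Quasi-basis and index}

We decompose $B_n$ as a right $A_n$-module along $\mathrm{Irr}\,\mathcal D$. Let $L=Y^n$. For $g\in\mathrm{Hom}_{\mathcal D}(L,LV)$ put
\[
\theta_{V,i}(g)=(1_{F(L)}\otimes w_{V,i}^*)F(g)\in B_n .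
\]
In the group case, for fixed $V$ and $g$, these elements span a $G$-invariant subspace of $B_n$. Directly from the definition,
\begin{equation}\label{eq:theta}
\theta_{V,i}(g)F(a)=\theta_{V,i}(ga),\qquad1_W\otimes\theta_{V,i}(g)=\theta_{V,i}(1_Y\otimes g).
\end{equation}

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(a)] The elements $\theta_{V,i}(g)$ span $B_n$.
\item[(b)] $E\big(\theta_{V,i}(g)^*\theta_{V',j}(g')\big)=0$ unless $(V,i)=(V',j)$, and $E\big(\theta_{V,i}(g)^*\theta_{V,i}(g')\big)=d_V^{-1}F(g^*g')$.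
\end{itemize}
\end{lemma}

\begin{proof}
(a) We turn $x\in B_n$ into a vector, decompose the vector, and turn it back. Put $z=(1\otimes x)F(R_L)\in\mathrm{Hom}(\mathbf 1,F(\bar LL))$. By the first conjugate equation,
\[
(F(\bar R_L)^*\otimes1)(1_{F(L)}\otimes z)=x\,F\big((\bar R_L^*\otimes1)(1\otimes R_L)\big)=x .
\]
Write $1_{\bar LL}=\sum_\alpha v_\alpha v_\alpha^*$ with isometries $v_\alpha\colon V_\alpha\to\bar LL$, $V_\alpha\in\mathrm{Irr}\,\mathcal D$. Then $z=\sum_\alpha F(v_\alpha)F(v_\alpha)^*z$, and $F(v_\alpha)^*z=\sum_ic_{\alpha i}w_{V_\alpha,i}$ with scalars $c_{\alpha i}$. With $\mu_\alpha=(\bar R_L^*\otimes1)(1_L\otimes v_\alpha)\colon LV_\alpha\to L$ we get $x=\sum c_{\alpha i}F(\mu_\alpha)(1\otimes w_{V_\alpha,i})$, that is, $x^*=\sum\bar c_{\alpha i}\,\theta_{V_\alpha,i}(\mu_\alpha^*)$. Since $x^*$ runs through $B_n$, (a) follows.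

(b) Let $a\in\mathrm{End}_{\mathcal D}(L)$ and $h=g'ag^*\colon LV\to LV'$. By (C2), (C3) and Lemma~\ref{lem:trace},
\begin{align*}
\mathrm{Tr}\big(\theta_{V,i}(g)^*\theta_{V',j}(g')F(a)\big)&=\mathrm{Tr}\big((1\otimes w_{V,i}w_{V',j}^*)F(h)\big)\\
&=\mathrm{Tr}\big(w_{V,i}w_{V',j}^*\,F((\mathrm{Tr}_L\otimes\mathrm{id})(h))\big).
\end{align*}
The morphism $(\mathrm{Tr}_L\otimes\mathrm{id})(h)\colon V\to V'$ is $0$ if $V\ne V'$. If $V=V'$, it is a scalar multiple of $1_V$ with trace $\mathrm{Tr}(h)$, so it is $d_V^{-1}\mathrm{Tr}(h)1_V$. Then the last expression equals $d_V^{-1}\mathrm{Tr}(h)\,w_{V,j}^*w_{V,i}=\delta_{ij}d_V^{-1}\mathrm{Tr}(g^*g'a)=\delta_{ij}d_V^{-1}\mathrm{Tr}(F(g^*g')F(a))$.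
\end{proof}

By (b), a quasi-basis amounts to a finite family of $g$'s with $\sum gg^*=1$ for each $V$, and by \eqref{eq:theta} a family found on one floor serves on all higher floors. Such a family exists on a floor $L$ as soon as $\mathrm{Irr}(LV)\subset\mathrm{Irr}(L)$. Let $L_0=Y^N$ and $m_V\ne0$. Then $L_0V$ is a subobject of $Y^{N+1}$, so its constituents lie in $S=\mathrm{Irr}(L_0)$. Write $1_{L_0V}=\sum_kv_kv_k^*$ with isometries $v_k\colon x_k\to L_0V$, $x_k\in S$, choose isometries $y_k\colon x_k\to L_0$, and put $g_{V,k}=v_ky_k^*\colon L_0\to L_0V$. Then $\sum_kg_{V,k}g_{V,k}^*=1_{L_0V}$. Let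
\[
b_{V,i,k}=\sqrt{d_V}\,\theta_{V,i}(g_{V,k})\in B_N .
\]
Let $n\ge N$, write $g_{V,k}$ also for $1_{Y^{n-N}}\otimes g_{V,k}$, and let $b$ run through all $b_{V',j,k}$. For $x=\theta_{V,i}(g)\in B_n$, Lemma~\ref{lem:theta}(b) and \eqref{eq:theta} give
\[
\sum_bbE(b^*x)=\sum_k\theta_{V,i}(g_{V,k})F(g_{V,k}^*g)=\theta_{V,i}\Big(\sum_kg_{V,k}g_{V,k}^*g\Big)=x .
\]
By Lemma~\ref{lem:theta}(a) and continuity, $x=\sum bE(b^*x)$ for all $x\in B$, and taking adjoints gives $x=\sum E(xb)b^*$. So $\{(b,b^*)\}$ is a quasi-basis, and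
\[
\mathrm{Index}\,E=\sum_bbb^*=\sum_{V,i}d_V(1\otimes w_{V,i}^*)F\Big(\sum_kg_{V,k}g_{V,k}^*\Big)(1\otimes w_{V,i})=\sum_Vm_Vd_V=\lambda .
\]

\subsection{The Rokhlin projection}

Let
\[
\xi=\lambda^{-1/2}\sum_{V,i}\sqrt{d_V}\,F(\iota_{V,i})w_{V,i}\in\mathrm{Hom}(\mathbf 1,W).
\]
For $a\in\mathrm{End}_{\mathcal D}(Y)$ we have $\iota_{V,i}^*a\iota_{V',j}=0$ for $V\ne V'$ and $\iota_{V,i}^*a\iota_{V,j}=\alpha^V_{ij}1_V$ with scalars $\alpha^V_{ij}$. Also $\mathrm{Tr}(a)=\sum\mathrm{Tr}(\iota_{V,i}^*a\iota_{V,i})=\sum d_V\alpha^V_{ii}$. Hence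
\begin{equation}\label{eq:state}
\xi^*F(a)\xi=\lambda^{-1}\sum_{V,i,j}d_V\,\alpha^V_{ij}\,w_{V,i}^*w_{V,j}=\lambda^{-1}\mathrm{Tr}(a).
\end{equation}
For $a=1$ this gives $\xi^*\xi=\lambda^{-1}d_Y=1$. So $e_0=\xi\xi^*\in B_1$ is a projection with $\mathrm{Tr}(e_0F(a))=\xi^*F(a)\xi$.

Let $e_k=e_0\otimes1_{W^k}\in B_{k+1}$. It commutes with $1_W\otimes x$ for $x\in B_k$, that is, with the image of $B_k$. For $a\in\mathrm{End}_{\mathcal D}(Y^{k+1})$ and $a_0=(\mathrm{id}\otimes\mathrm{Tr}_{Y^k})(a)$, (C3), Lemma~\ref{lem:trace} and \eqref{eq:state} give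
\[
\mathrm{Tr}(e_kF(a))=\mathrm{Tr}(e_0F(a_0))=\lambda^{-1}\mathrm{Tr}(a_0)=\lambda^{-1}\mathrm{Tr}(F(a)),
\]
so $E(e_k)=\lambda^{-1}1$. Let $e\in B_\infty$ be the class of $(e_k)$. It is a projection commuting with every $B_m$, hence with $B$, and $E^\infty(e)=\lambda^{-1}1$. The map $x\mapsto xe$ is a $*$-homomorphism, nonzero because $E^\infty(e)\ne0$, and injective because $B$ is simple. This proves Theorem~\ref{thm:A}. \qed

\section{The Fibonacci inclusion}\label{sec:fib}

To obtain a non-integer index we need a functor $F$ for which $F(V)$ contains $\mathbf 1$ for some simple $V$ of non-integer dimension. The tensor product of a category $\mathcal C$ is a natural candidate, since $s\otimes\bar s$ contains $\mathbf 1$. It is a tensor functor on $\mathcal C\boxtimes\mathcal C$ once the factors can be permuted, that is, once $\mathcal C$ is braided.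

\subsection{The tensor product functor of a braided category}

A \emph{unitary braiding} on a strict category $\mathcal C$ is a family of natural unitaries $c_{a,b}\colon ab\to ba$, trivial on units, satisfying the hexagon identities
\[
c_{b,a'a''}=(1_{a'}\otimes c_{b,a''})(c_{b,a'}\otimes1_{a''}),\qquad c_{bb',a''}=(c_{b,a''}\otimes1_{b'})(1_b\otimes c_{b',a''}).
\]
For unitary fusion categories $\mathcal C_1,\mathcal C_2$, the category $\mathcal C_1\boxtimes\mathcal C_2$ is the completion, under direct sums and subobjects, of the category of pairs $a\boxtimes b$ with $\mathrm{Hom}(a\boxtimes b,a'\boxtimes b')=\mathrm{Hom}(a,a')\otimes\mathrm{Hom}(b,b')$ and componentwise tensor product. It is a unitary fusion category with simple objects $s\boxtimes t$ and $d_{s\boxtimes t}=d_sd_t$.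

\begin{proposition}\label{prop:braided}
Let $\mathcal C$ be a unitary fusion category with a unitary braiding. Then there is a unitary tensor functor $F\colon\mathcal C\boxtimes\mathcal C\to\mathcal C$ with $F(a\boxtimes b)=a\otimes b$ and $\lambda_F=\dim\mathcal C$.
\end{proposition}

\begin{proof}
Take $\mathcal C$ strict. Let $F(f\otimes g)=f\otimes g$ on morphisms, with tensor structure $1_a\otimes c_{b,a'}\otimes1_{b'}\colon aba'b'\to aa'bb'$. It is unitary, natural and trivial on units. For associativity compare the two maps $aba'b'a''b''\to aa'a''bb'b''$. The first applies $c_{b,a'}$ and then $c_{bb',a''}$; by the second hexagon identity this is $c_{b,a'}$, then $c_{b',a''}$, then $c_{b,a''}$. The second applies $c_{b',a''}$ and then $c_{b,a'a''}$; by the first identity this is $c_{b',a''}$, then $c_{b,a'}$, then $c_{b,a''}$. The maps $c_{b,a'}$ and $c_{b',a''}$ act on disjoint legs and commute, so the two maps agree. Since $\mathcal C$ has direct sums and subobjects, $F$ extends to the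 completion. By (C5), $m_{s\boxtimes t}=\dim\mathrm{Hom}(\mathbf 1,st)=\dim\mathrm{Hom}(\bar s,t)=\delta_{t,\bar s}$. Hence $\lambda_F=\sum_sd_sd_{\bar s}=\dim\mathcal C$.
\end{proof}

\subsection{The Fibonacci category}

The data below are the well-known unitary Fibonacci data (see, e.g., \cite{RSW}); we verify the axioms. The objects of $\mathrm{Fib}$ are formal finite direct sums of two simple objects $\mathbf 1,\tau$. The tensor product is additive in each variable, with $\mathbf 1a=a\mathbf 1=a$ and $\tau\tau=\mathbf 1\oplus\tau$. For simple $a,b$ and $f\in\mathrm{Irr}(ab)$ let $t^{ab}_f\colon f\to ab$ be the inclusion. The associativity isomorphisms $\alpha\colon(ab)c\to a(bc)$ and the braiding are given on simple objects by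
\[
\alpha\,(t^{ab}_f\otimes1)\,t^{fc}_z=\sum_h(\Phi^{abc}_z)_{fh}\,(1\otimes t^{bc}_h)\,t^{ah}_z,\qquad c_{a,b}\,t^{ab}_f=\beta^{ab}_f\,t^{ba}_f ,
\]
and the unit isomorphisms are the adjoints of $t^{\mathbf 1a}_a$ and $t^{a\mathbf 1}_a$. An entry is \emph{admissible} if all $t$'s that occur exist; other entries are read as $0$. We put, with rows and columns indexed by $\mathbf 1,\tau$,
\[
\Phi^{\tau\tau\tau}_\tau=\Phi=\begin{pmatrix}\varphi^{-1}&\varphi^{-1/2}\\ \varphi^{-1/2}&-\varphi^{-1}\end{pmatrix},\qquad\beta^{\tau\tau}_{\mathbf 1}=\sigma=e^{-4\pi i/5},\qquad\beta^{\tau\tau}_\tau=\omega=e^{3\pi i/5}.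
\]
Every other $\Phi^{abc}_z$ has at most one admissible entry, which we set equal to $1$, and $\beta^{ab}_f=1$ if $a$ or $b$ is $\mathbf 1$. From $\varphi^{-1}+\varphi^{-2}=1$ we get $\Phi^2=1$, so the real symmetric matrix $\Phi$ is unitary. The triangle identity holds because $\Phi^{a\mathbf 1b}_z=1$.

\emph{Pentagon.} The two routes from $((ab)c)d$ to $a(b(cd))$ agree if and only if
\[
(\Phi^{fcd}_z)_{gl}(\Phi^{abl}_z)_{fk}=\sum_h(\Phi^{abc}_g)_{fh}(\Phi^{ahd}_z)_{gk}(\Phi^{bcd}_k)_{hl}
\]
for $f\in\mathrm{Irr}(ab)$, $g\in\mathrm{Irr}(fc)$, $z\in\mathrm{Irr}(gd)$ and $l\in\mathrm{Irr}(cd)$, $k\in\mathrm{Irr}(bl)$, $z\in\mathrm{Irr}(ak)$. If $a$, $b$, $c$ or $d$ is $\mathbf 1$, only one $h$ contributes, and both sides are the same entry of $\Phi^{bcd}_z$, $\Phi^{acd}_z$, $\Phi^{abd}_z$ or $\Phi^{abc}_z$, respectively. Let $a=b=c=d=\tau$.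
\begin{itemize}
\item $z=\mathbf 1$. Then $g=k=\tau$, and the identity reads $\delta_{fl}=(\Phi^2)_{fl}$.
\item $z=\tau$, $g=\mathbf 1$. Then $f=\tau$ and only $h=\tau$ contributes. The cases $(k,l)=(\mathbf 1,\tau),(\tau,\mathbf 1),(\tau,\tau)$ read $\Phi_{\mathbf 1\tau}\Phi_{\tau\mathbf 1}=\Phi_{\mathbf 1\mathbf 1}$, $\Phi_{\mathbf 1\mathbf 1}=\Phi_{\mathbf 1\tau}\Phi_{\tau\mathbf 1}$, $\Phi_{\mathbf 1\tau}\Phi_{\tau\tau}=\Phi_{\mathbf 1\tau}\Phi_{\tau\tau}$.
\item $z=g=\tau$, $k=\mathbf 1$. Then $l=\tau$ and only $h=\tau$ contributes. The cases $f=\mathbf 1,\tau$ read $\Phi_{\mathbf 1\mathbf 1}=\Phi_{\mathbf 1\tau}\Phi_{\tau\mathbf 1}$ and $\Phi_{\tau\tau}\Phi_{\tau\mathbf 1}=\Phi_{\tau\tau}\Phi_{\tau\mathbf 1}$.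
\item $z=g=k=\tau$. The right side is $\Phi_{f\mathbf 1}\Phi_{\mathbf 1l}+\Phi_{f\tau}\Phi_{\tau\tau}\Phi_{\tau l}$. For $f=l=\mathbf 1$ it is $\varphi^{-2}-\varphi^{-2}=0$, and the left side is inadmissible. For $f\ne l$ it is $\varphi^{-1/2}(\varphi^{-1}+\varphi^{-2})=\varphi^{-1/2}$, and the left side is $\Phi_{\mathbf 1\tau}$ or $\Phi_{\tau\mathbf 1}$. For $f=l=\tau$ it is $\varphi^{-1}(1-\varphi^{-2})=\varphi^{-2}$, and the left side is $\Phi_{\tau\tau}^2$.
\end{itemize}

\emph{Hexagons.} With associators, the first hexagon identity is $\alpha\,c_{a,bc}\,\alpha=(1\otimes c_{a,c})\,\alpha\,(c_{a,b}\otimes1)$ on $(ab)c$, that is,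
\[
\beta^{ab}_f(\Phi^{bac}_z)_{fg}\beta^{ac}_g=\sum_h(\Phi^{abc}_z)_{fh}\,\beta^{ah}_z\,(\Phi^{bca}_z)_{hg}.
\]
For $a=\mathbf 1$, $b=\mathbf 1$, $c=\mathbf 1$ both sides are $1$, $\beta^{ac}_z$, $\beta^{ab}_z$, respectively. Let $a=b=c=\tau$. For $z=\mathbf 1$ the identity is $\omega^2=\sigma$, which holds. For $z=\tau$ the right side is $\Phi_{f\mathbf 1}\Phi_{\mathbf 1g}+\omega\Phi_{f\tau}\Phi_{\tau g}$, and the cases $f=g=\mathbf 1$, $f\ne g$, $f=g=\tau$ become
\[
\sigma^2=\varphi^{-1}+\omega,\qquad\sigma\omega=\varphi^{-1}(1-\omega),\qquad\omega+\omega^{-1}=-\varphi^{-1}.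
\]
The first holds since $\sigma^2-\omega=e^{2\pi i/5}+e^{-2\pi i/5}=2\cos72^\circ=\varphi^{-1}$. For the second, $1-\omega=-2i\sin\frac{3\pi}{10}\,e^{3\pi i/10}=\varphi e^{-\pi i/5}$ as $2\sin54^\circ=\varphi$, and $\sigma\omega=e^{-\pi i/5}$. The third is $2\cos108^\circ=-\varphi^{-1}$. The second hexagon identity is the first one for the family $c_{b,a}^{-1}$, whose coefficients are the complex conjugates of the $\beta$'s; as $\Phi$ is real, it is the complex conjugate of what we have checked.

\emph{Rigidity.} For $w=t^{\tau\tau}_{\mathbf 1}$ the morphism $(w^*\otimes1)\alpha^{-1}(1\otimes w)$ is, after the unit isomorphisms, $(\Phi^{-1})_{\mathbf 1\mathbf 1}1_\tau=\varphi^{-1}1_\tau$. So $R=\bar R=\varphi^{1/2}w$ solves the conjugate equations with $\bar\tau=\tau$. Thus $\mathrm{Fib}$ is a unitary fusion category with a unitary braiding, and $d_\tau^2=1+d_\tau$ gives $d_\tau=\varphi$.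

\begin{proof}[Proof of Corollary~\ref{cor:fib}]
We have $\dim\mathrm{Fib}=1+\varphi^2=2+\varphi=\frac{5+\sqrt5}2$, and $4\cos^2\frac\pi{10}=2+2\cos\frac\pi5=2+\varphi$. Apply Proposition~\ref{prop:braided} and Theorem~\ref{thm:A}.
\end{proof}

\subsection{The algebras}

Here $Y=(\mathbf 1\boxtimes\mathbf 1)\oplus(\tau\boxtimes\tau)$ and $W=\mathbf 1\oplus\tau\tau\cong\mathbf 1\oplus\mathbf 1\oplus\tau$, so
\[
A=\varinjlim\mathrm{End}_{\mathrm{Fib}\boxtimes\mathrm{Fib}}(Y^{n})\subset B=\varinjlim\mathrm{End}_{\mathrm{Fib}}(W^{n}).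
\]
On the first floor, $B_1=M_2\oplus\mathbb C$ with weight $d_\tau=\varphi$ on the second summand, $A_1$ is spanned by the projections onto $\mathbf 1$ and onto $\tau\tau$, and $\xi=\lambda^{-1/2}(1,\varphi)$. This is Section~\ref{sub:floor}. Decomposing $W\otimes s$ for $s=\mathbf 1,\tau$ and $Y\otimes s$ for $s=\mathbf 1\boxtimes\mathbf 1,\ \mathbf 1\boxtimes\tau,\ \tau\boxtimes\mathbf 1,\ \tau\boxtimes\tau$ with the rule $\tau\tau=\mathbf 1\oplus\tau$ gives the multiplicity matrices of the connecting maps: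
\[
B:\ \begin{pmatrix}2&1\\1&3\end{pmatrix},\qquad A:\ \begin{pmatrix}1&0&0&1\\0&1&1&1\\0&1&1&1\\1&1&1&2\end{pmatrix}.
\]
For instance $Y\otimes(\tau\boxtimes\tau)=(\tau\boxtimes\tau)\oplus((\mathbf 1\oplus\tau)\boxtimes(\mathbf 1\oplus\tau))$ gives the last column for $A$. On the second floor $A_2=M_2\oplus\mathbb C\oplus\mathbb C\oplus M_3\subset B_2=M_5\oplus M_5$.

\subsection{Further values of the index}

The following remarks are not used elsewhere.

\begin{remark}
By Proposition~\ref{prop:braided}, $\dim\mathcal C$ is the index of a Rokhlin inclusion of simple unital AF-algebras for every unitary fusion category with a unitary braiding. The category $\mathrm{Fib}^{\boxtimes m}$, with the componentwise braiding, gives $\big(\frac{5+\sqrt5}2\big)^m$. This number is irrational because it differs from its Galois conjugate $\big(\frac{5-\sqrt5}2\big)^m$. So arbitrarily large non-integer values occur.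
\end{remark}

\begin{remark}
If every simple object of $\mathcal C$ is contained in some $F(U)$, then $\lambda_F=\dim\mathcal D/\dim\mathcal C$. Indeed, by (C5) the coefficient of a simple $Z$ in $[U]\sum_Vd_V[V]$ is $\sum_Vd_V\dim\mathrm{Hom}(\bar UZ,V)=d_Ud_Z$. So $\eta=\sum_Vd_V[F(V)]$ satisfies $[F(U)]\eta=d_U\eta$, and by the same computation in $\mathcal C$ so does $\eta'=\sum_sd_s[s]$. Both are positive eigenvectors of multiplication by $\sum_{U\in\mathrm{Irr}\,\mathcal D}[F(U)]$, which has a strictly positive matrix. Hence $\eta=\lambda_F\eta'$, the factor being the coefficient of $[\mathbf 1]$. Taking dimensions gives $\dim\mathcal D=\lambda_F\dim\mathcal C$. The forgetful functor $Z(\mathcal C)\to\mathcal C$ of the unitary Drinfeld center satisfies the hypothesis, and $\dim Z(\mathcal C)=(\dim\mathcal C)^2$ \cite{Mu}. So $\dim\mathcal C$ occurs as an index for every unitary fusion category $\mathcal C$.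
\end{remark}

\begin{remark}
Let $A\subset B$ be as constructed in Section~\ref{sec:A} and let $K$ be simple, unital, with a tracial state. Then $A\otimes_{\min}K\subset B\otimes_{\min}K$ is an inclusion of finite simple algebras with the Rokhlin property and the same index: minimal tensor products of simple C*-algebras are simple, the product trace is then faithful, $\{(b\otimes1,b^*\otimes1)\}$ is a quasi-basis for $E\otimes\mathrm{id}$, and $(e_k\otimes1)_k$ is a Rokhlin projection.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}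

Let $E$ have scalar index $\lambda$, let $\{(u_i,u_i^*)\}$ be as in Lemma~\ref{lem:qb}, and put $d=\sqrt\lambda$. We write $E$ also for $E^\infty$.

\subsection{Positive maps on central sequences}

Let $V_k=B'\cap B_\infty$ for even $k$ and $V_k=A'\cap A_\infty$ for odd $k$. Define $M_k\colon V_k\to V_{k+1}$ by
\[
M_k(t)=dE(t)\quad(k\text{ even}),\qquad M_k(s)=d^{-1}\sum_iu_isu_i^*\quad(k\text{ odd}).
\]
The first map has values in $A'$ because $E$ is $A$-bimodular. For the second, if $x\in B$, then $x\sum_iu_isu_i^*=\sum_{i,j}u_jE(u_j^*xu_i)su_i^*=\sum_{i,j}u_jsE(u_j^*xu_i)u_i^*=\sum_ju_jsu_j^*x$. Both maps send $1$ to $d1$. Define numbers $\Delta_k$ and linear maps $\Psi_k\colon V_0\to V_k$ by $\Delta_0=1$, $\Delta_1=d$, $\Psi_0=\mathrm{id}$, $\Psi_1=M_0$ and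
\begin{equation}\label{eq:rec}
\Delta_{k+1}=d\Delta_k-\Delta_{k-1},\qquad\Psi_{k+1}=M_k\Psi_k-\Psi_{k-1}.
\end{equation}
Then $\Psi_k(1)=\Delta_k1$. With $T=M_1M_0\colon s\mapsto\sum u_iE(s)u_i^*$ we have $\Psi_2=T-\mathrm{id}$ and $\Psi_4=T^2-3T+\mathrm{id}$. The map $\Psi_2$ is positive: for $0\le s\in V_0$, \eqref{eq:pp} gives $T(s)\ge\lambda^{-1}\sum u_isu_i^*=\lambda^{-1}s\sum u_iu_i^*=s$. The gap between $1$ and $2$ found in Section~\ref{sec:first} is the inequality $\Psi_2(1-e)=\lambda-2+e\ge0$. The higher $\Psi_k$ give further constraints of this kind.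

\begin{proposition}\label{prop:psi}
\begin{itemize}
\item[(a)] If $\Delta_1,\dots,\Delta_{k-1}>0$, then $\Psi_k$ is positive.
\item[(b)] If $\lambda<4$, then $\lambda=4\cos^2(\pi/h)$ for an integer $h\ge3$, and $\Psi_{h-1}=0$.
\end{itemize}
\end{proposition}

For $h=5$, where $\lambda=\varphi^2$, part (b) says that $T^2-3T+\mathrm{id}=0$ on $V_0$. So $T$ is invertible, and no nonzero $t\in V_0$ has $E(t)=0$. But $t=e-\lambda^{-1}$ is such an element. The general argument follows $t$ through the recursion.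

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $h$ be as in Proposition~\ref{prop:psi}(b). Then $\Delta_k=\sin((k+1)\pi/h)/\sin(\pi/h)$, since this sequence satisfies \eqref{eq:rec} with $d=2\cos(\pi/h)$. In particular $\Delta_1,\dots,\Delta_{h-2}>0$ and $\Delta_{h-2}=1$. Let $t=e-\lambda^{-1}1\in V_0$. Then $E(t)=0$, so $M_k(t)=0$ for even $k$, and \eqref{eq:rec} gives by induction
\[
\Psi_{2m}(t)=(-1)^mt,\qquad\Psi_{2m+1}(t)=0 .
\]
If $h$ is odd, then $0=\Psi_{h-1}(t)=\pm t$. So $\lambda^{-1}1$ is a projection and $\lambda=1$. If $h\equiv0\pmod4$, then $h-2=2m$ with $m$ odd, and $\Psi_{h-2}$ is positive, so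
\[
0\le\Psi_{h-2}(e)=\lambda^{-1}\Delta_{h-2}-t=2\lambda^{-1}-e .
\]
Since $e$ is a projection and $E(e)\ne0$, we get $\lambda\le2$; and $h\ge4$ gives $\lambda\ge2$. So $\lambda=2$. The remaining case is $h\equiv2\pmod4$, and then $h\ge6$.
\end{proof}

For $h\equiv2\pmod4$ the same two tests read $\Psi_{h-1}(t)=0$ and $\Psi_{h-2}(e)=e\ge0$, which is no constraint.

It remains to prove Proposition~\ref{prop:psi}. The difficulty is that \eqref{eq:rec} involves a subtraction, so positivity is not visible. We write $\Psi_k(t)$ as a compression of the action of $t$ on a bimodule to the range of a Jones--Wenzl projection $f_k$. The recursion for $f_k$ then becomes \eqref{eq:rec}, provided the compression behaves like a trace in $f_k$.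

\subsection{Bimodules}

A \emph{$P$--$Q$ bimodule} is a Hilbert $Q$-module $X$ with a unital $*$-homomorphism from $P$ to the adjointable operators and with a finite \emph{frame}: elements $x_1,\dots,x_m$ such that $x=\sum x_i\langle x_i,x\rangle$ for all $x$. Frames remove all analysis.
\begin{itemize}
\item[(F1)] Every right $Q$-linear map $G\colon X\to X'$ is adjointable, with $G^*y=\sum x_i\langle Gx_i,y\rangle$. If $G$ is left $P$-linear, so is $G^*$.
\item[(F2)] If $X$ is an $O$--$P$ and $Y$ a $P$--$Q$ bimodule, the algebraic tensor product $X\otimes_PY$ with $\langle x\otimes y,x'\otimes y'\rangle=\langle y,\langle x,x'\rangle y'\rangle$ is an $O$--$Q$ bimodule with frame $x_i\otimes y_j$. Indeed, $x\otimes y\mapsto(\langle x_i,x\rangle y)_i$ preserves inner products and maps onto $pY^m$ for the projection $p=(\langle x_i,x_j\rangle)\in M_m(P)$, with inverse $(\eta_i)\mapsto\sum x_i\otimes\eta_i$.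
\item[(F3)] If $s\colon X\to X'$ is right $P$-linear and $G\colon Y\to Y'$ is a $P$--$Q$ bimodule map, then $s\otimes G$ is defined, $(s\otimes G)^*=s^*\otimes G^*$, and $(s\otimes1)(1\otimes G)=(1\otimes G)(s\otimes1)$. In particular $1\otimes G\ge0$ if $G\ge0$.
\end{itemize}

Let $\rho={}_BB_A$ with $\langle x,y\rangle=E(x^*y)$ and frame $\{u_i\}$, and let $\bar\rho={}_AB_B$ with $\langle x,y\rangle=x^*y$ and frame $\{1\}$; put $\bar{\bar\rho}=\rho$. Then $\bar\rho\rho=\bar\rho\otimes_B\rho={}_AB_A$ with inner product $E(x^*y)$, and $\rho\bar\rho=B\otimes_AB$ with $\langle x\otimes y,x'\otimes y'\rangle=y^*E(x^*x')y'$. Define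
\[
r_\rho\colon A\to\bar\rho\rho,\ a\mapsto\lambda^{1/4}a;\qquad r_{\bar\rho}\colon B\to\rho\bar\rho,\ b\mapsto\lambda^{-1/4}\sum_ibu_i\otimes u_i^* .
\]
The second is a bimodule map since $\sum_ibu_i\otimes u_i^*=\sum_{i,j}u_j\otimes E(u_j^*bu_i)u_i^*=\sum_ju_j\otimes u_j^*b$. From $\langle r_\rho(a),x\rangle=a^*\lambda^{1/4}E(x)$ and $\langle r_{\bar\rho}(1),x\otimes y\rangle=\lambda^{-1/4}\sum u_iE(u_i^*x)y$ we read off $r_\rho^*=\lambda^{1/4}E$ and $r_{\bar\rho}^*(x\otimes y)=\lambda^{-1/4}xy$. For $Y\in\{\rho,\bar\rho\}$,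
\begin{equation}\label{eq:zig}
r_Y^*r_Y=d,\qquad(r_{\bar Y}^*\otimes1_Y)(1_Y\otimes r_Y)=1_Y,\qquad(1_Y\otimes r_Y^*)(r_{\bar Y}\otimes1_Y)=1_Y .
\end{equation}
The first identity is $\lambda^{1/2}E(1)=d$ for $\rho$ and $\lambda^{-1/2}\sum u_iu_i^*=d$ for $\bar\rho$; this is where the index has to be a scalar. In the second the powers of $\lambda$ cancel; for $Y=\rho$ the map is $b\mapsto b\otimes1\otimes1\mapsto b$, and for $Y=\bar\rho$ it is $b\mapsto\sum bu_i\otimes u_i^*\mapsto\sum E(bu_i)u_i^*=b$. The third is the adjoint of the second.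

A \emph{word} is an alternating tensor product $Z=c_1\cdots c_n$ of the letters $\rho,\bar\rho$. It is a $P$--$Q$ bimodule with $P,Q\in\{A,B\}$; the empty words are ${}_AA_A$ and ${}_BB_B$. Let $\bar Z=\bar c_n\cdots\bar c_1$, and define $r_Z\colon Q\to\bar ZZ$ by $r_Z=\mathrm{id}$ for empty words and $r_{Z'Z''}=(1_{\bar Z''}\otimes r_{Z'}\otimes1_{Z''})r_{Z''}$. \emph{TL-morphisms} are the linear combinations of compositions of identities, maps $1\otimes r_Y\otimes1$, and their adjoints.

\subsection{Central sequences acting inside a word}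

The inclusion $A_\infty\subset B_\infty$ has the same $u_i$ and $\lambda$, so it has words $Z_\infty$ and maps $r_{Y_\infty}$ given by the same formulas. We want $t\in V_0$ to act in the middle of a word $(XZ)_\infty$, on the left end of $Z_\infty$. This action is not left $B_\infty$-linear, only left $B$-linear, so the tensor product over $B_\infty$ has to be replaced by one over $B$.

\begin{lemma}\label{lem:ext}
Let $X,X'$ be $O$--$P$ words and $Z$ a $P$--$Q$ word.
\begin{itemize}
\item[(a)] The natural map $X\otimes_PZ_\infty\to(XZ)_\infty$ is a unitary $O$--$Q_\infty$ bimodule map.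
\item[(b)] Every TL-morphism $s\colon X\to X'$ has a unique right $P_\infty$-linear extension $s_\infty\colon X_\infty\to X'_\infty$. It is left $O_\infty$-linear, $s\mapsto s_\infty$ respects linear combinations, composition, adjoints and tensor products, and the map in (a) carries $s\otimes1_{Z_\infty}$ to $(s\otimes1_Z)_\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
The natural maps preserve inner products because $E^\infty$ extends $E$. By (F2), the tensor products $x_i$ of the $u_j$'s and $1$'s form a frame both of $X$ and of $X_\infty$, and every element of $X_\infty\otimes_{P_\infty}Z_\infty$ is of the form $\sum x_i\otimes\zeta_i$. This gives (a) and the uniqueness in (b). For existence, replace each $r_Y$, $r_Y^*$ in an expression for $s$ by $r_{Y_\infty}$, $r_{Y_\infty}^*$; the formulas show that these extend $r_Y$, $r_Y^*$. The remaining properties hold for these expressions, and the last one is the identity $x\otimes\zeta\mapsto s(x)\otimes\zeta$ on both sides.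
\end{proof}

We write $s$ for $s_\infty$. If $G\colon Z_\infty\to Z'_\infty$ is right $Q_\infty$-linear and left $P$-linear, (a) defines $1_X\otimes G\colon(XZ)_\infty\to(XZ')_\infty$ by $x\otimes\zeta\mapsto x\otimes G\zeta$ for $x\in X$. It is left $O$-linear, it has the usual meaning if $G$ is a TL-morphism, and by (F3) and (b)
\begin{equation}\label{eq:inter}
(s\otimes1_{Z'})(1_X\otimes G)=(1_{X'}\otimes G)(s\otimes1_Z)\quad\text{for TL-morphisms }s\colon X\to X' .
\end{equation}

Let $Z$ be a $P$--$Q$ word, $t\in P'\cap P_\infty$, and let $L_Z(t)$ be the left action of $t$ on $Z_\infty$. It is left $P$-linear; this is the only place where the centrality of $t$ is used. Also $L_{Z'}(t)v=vL_Z(t)$ for TL-morphisms $v\colon Z\to Z'$. For a TL-endomorphism $g$ of $Z$ the operator $r_Z^*(1_{\bar Z}\otimes L_Z(t)g)r_Z$ on $Q_\infty$ is right $Q_\infty$-linear and left $Q$-linear, so it is left multiplication by an element of $Q'\cap Q_\infty$. We call this element $\Psi[g](t)$ and write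
\[
\Psi[g](t)=r_Z^*\big(1_{\bar Z}\otimes L_Z(t)g\big)r_Z .
\]

\begin{lemma}\label{lem:Psi}
\begin{itemize}
\item[(i)] If $g$ is a projection, then $\Psi[g]$ is positive.
\item[(ii)] $\Psi[g'\otimes1_Y]=\Psi[1_Y]\circ\Psi[g']$ for $Z=Z'Y$ with $Y$ a letter.
\item[(iii)] $\Psi[1_B]=\mathrm{id}$, $\Psi[1_\rho]=M_0$ and $\Psi[1_{\bar\rho}]=M_1$.
\item[(iv)] $\Psi[vw]=\Psi[wv]$ for TL-morphisms $v\colon Z\to Z'$, $w\colon Z'\to Z$ between $P$--$Q$ words.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $t\ge0$ we have $L_Z(t)g=gL_Z(t)g\ge0$; use (F3).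

(ii) Let $G=L_{Z'}(t)g'$. Then $L_Z(t)(g'\otimes1_Y)=G\otimes1_{Y_\infty}$, and $1_{\bar Z}\otimes(G\otimes1_{Y_\infty})=1_{\bar Y}\otimes((1_{\bar Z'}\otimes G)\otimes1_{Y_\infty})$, as both send $y\otimes z\otimes\zeta\otimes\eta$ to $y\otimes z\otimes G\zeta\otimes\eta$ for $y\in\bar Y$, $z\in\bar Z'$, $\zeta\in Z'_\infty$, $\eta\in Y_\infty$. Since $r_Z=(1_{\bar Y}\otimes r_{Z'}\otimes1_Y)r_Y$,
\[
\Psi[g'\otimes1_Y](t)=r_Y^*\Big(1_{\bar Y}\otimes\big(r_{Z'}^*(1_{\bar Z'}\otimes G)r_{Z'}\otimes1_{Y_\infty}\big)\Big)r_Y=r_Y^*\big(1_{\bar Y}\otimes L_Y(\Psi[g'](t))\big)r_Y .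
\]

(iii) Evaluate at $1$. For $\rho$: $1\mapsto\lambda^{1/4}1\mapsto\lambda^{1/4}t\mapsto dE(t)$. For $\bar\rho$: $1\mapsto\lambda^{-1/4}\sum u_i\otimes u_i^*\mapsto\lambda^{-1/4}\sum u_i\otimes su_i^*\mapsto d^{-1}\sum u_isu_i^*$. For the empty word $B$ the operator is $L_B(t)$.

(iv) We move $v$ around through the leg $\bar Z$, on which $t$ does not act. \emph{Claim:} every TL-morphism $v\colon Z\to Z'$ has a TL-morphism $v^\vee\colon\bar Z'\to\bar Z$ with
\begin{equation}\label{eq:vee}
(1_{\bar Z}\otimes v)r_Z=(v^\vee\otimes1_{Z'})r_{Z'},\qquad r_{Z'}^*(1_{\bar Z'}\otimes v)=r_Z^*(v^\vee\otimes1_Z).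
\end{equation}
Let $v=1_{Z_1}\otimes r_{\bar Y}\otimes1_{Z_2}\colon Z_1Z_2\to Z_1Y\bar YZ_2$, and take $v^\vee=1_{\bar Z_2}\otimes r_{\bar Y}^*\otimes1_{\bar Z_1}$. Both $r_Z$ and $r_{Z'}$ have the form $(1_{\bar Z_2}\otimes\,\cdot\,\otimes1_{Z_2})r_{Z_2}$, so we may assume that $Z_2$ is empty. Then
\[
r_{Z'}=(1_{Y\bar Y}\otimes r_{Z_1}\otimes1_{Y\bar Y})\kappa,\qquad\kappa=(1_Y\otimes r_Y\otimes1_{\bar Y})r_{\bar Y}.
\]
The second identity of \eqref{eq:zig} for $Y$ and the third for $\bar Y$ give $(r_{\bar Y}^*\otimes1_{Y\bar Y})\kappa=r_{\bar Y}=(1_{Y\bar Y}\otimes r_{\bar Y}^*)\kappa$. Therefore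
\begin{align*}
(v^\vee\otimes1_{Z'})r_{Z'}&=(r_{Z_1}\otimes1_{Y\bar Y})r_{\bar Y}=(1_{\bar Z_1Z_1}\otimes r_{\bar Y})r_{Z_1}=(1_{\bar Z}\otimes v)r_Z,\\
(1_{\bar Z'}\otimes v^*)r_{Z'}&=(1_{Y\bar Y}\otimes r_{Z_1})r_{\bar Y}=(r_{\bar Y}\otimes1_{\bar Z_1Z_1})r_{Z_1}=((v^\vee)^*\otimes1_Z)r_Z .
\end{align*}
The first line and the adjoint of the second are \eqref{eq:vee} for $v$. The second line and the adjoint of the first are \eqref{eq:vee} for $v^*$, with $(v^*)^\vee=(v^\vee)^*$. For $v_2\colon Z\to Z'$ and $v_1\colon Z'\to Z''$ satisfying the claim,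
\begin{align*}
(1\otimes v_1v_2)r_Z&=(v_2^\vee\otimes1)(1\otimes v_1)r_{Z'}=(v_2^\vee v_1^\vee\otimes1)r_{Z''},\\
r_{Z''}^*(1\otimes v_1v_2)&=r_{Z'}^*(1\otimes v_2)(v_1^\vee\otimes1)=r_Z^*(v_2^\vee v_1^\vee\otimes1),
\end{align*}
so the claim passes to compositions, and it is linear in $v$. Now let $G=L_Z(t)w\colon Z'_\infty\to Z_\infty$, so that $L_{Z'}(t)vw=vG$. By \eqref{eq:vee} and \eqref{eq:inter},
\begin{align*}
\Psi[vw](t)&=r_{Z'}^*(1_{\bar Z'}\otimes v)(1_{\bar Z'}\otimes G)r_{Z'}=r_Z^*(v^\vee\otimes1_Z)(1_{\bar Z'}\otimes G)r_{Z'}\\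
&=r_Z^*(1_{\bar Z}\otimes G)(v^\vee\otimes1_{Z'})r_{Z'}=r_Z^*(1_{\bar Z}\otimes Gv)r_Z=\Psi[wv](t).\qedhere
\end{align*}
\end{proof}

\subsection{Jones--Wenzl projections}

Let $Z_0={}_BB_B$ and $Z_n=c_1\cdots c_n=\rho\bar\rho\rho\cdots$, so $c_{k+1}=\bar c_k$. Let $U_k=1_{Z_{k-1}}\otimes r_{\bar c_k}\colon Z_{k-1}\to Z_{k+1}$. Put $f_0=1_{Z_0}$, $f_1=1_{Z_1}$ and, if $\Delta_1,\dots,\Delta_k>0$,
\[
f_{k+1}=f_k\otimes1-\frac{\Delta_{k-1}}{\Delta_k}(f_k\otimes1)U_kU_k^*(f_k\otimes1),
\]
a TL-endomorphism of $Z_{k+1}$.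

\begin{lemma}\label{lem:JW}
For every $k\ge1$ with $\Delta_1,\dots,\Delta_{k-1}>0$,
\[
f_k=f_k^*=f_k^2,\qquad f_k(f_{k-1}\otimes1)=f_k,\qquad U_k^*(f_k\otimes1)U_k=\frac{\Delta_k}{\Delta_{k-1}}f_{k-1},\qquad\Psi[f_k]=\Psi_k .
\]
\end{lemma}

\begin{proof}
For $k=1$ the third identity is $r_{\bar\rho}^*r_{\bar\rho}=d$, and $\Psi[f_0]=\Psi_0$, $\Psi[f_1]=\Psi_1$ by Lemma~\ref{lem:Psi}(iii). Assume the statement up to $k$ and $\Delta_k>0$. Let $\delta=\Delta_k/\Delta_{k-1}$, $p=f_k\otimes1$ and $v=pU_k$. Then $f_{k+1}=p-\delta^{-1}vv^*$ and $v^*v=\delta f_{k-1}$. Also $vf_{k-1}=p(f_{k-1}\otimes1\otimes1)U_k=v$ by the second identity. So $(vv^*)^2=\delta vv^*$, and $\delta^{-1}vv^*$ is a projection below $p$. This gives the first two identities for $k+1$. Next, $(f_k\otimes1\otimes1)U_{k+1}=U_{k+1}f_k$, $U_{k+1}^*U_{k+1}=d$, and $(U_k^*\otimes1)U_{k+1}=1_{Z_k}$ by the second identity of \eqref{eq:zig} for $Y=c_k$. Hence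
\[
U_{k+1}^*(f_{k+1}\otimes1)U_{k+1}=df_k-\delta^{-1}f_kU_{k+1}^*(U_k\otimes1)(U_k^*\otimes1)U_{k+1}f_k=\frac{d\Delta_k-\Delta_{k-1}}{\Delta_k}f_k .
\]
Finally, Lemma~\ref{lem:Psi}(ii)--(iv) give $\Psi[f_{k+1}]=\Psi[f_k\otimes1]-\delta^{-1}\Psi[v^*v]=M_k\Psi_k-\Psi_{k-1}=\Psi_{k+1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:psi}]
Part (a) follows from Lemmas~\ref{lem:JW} and~\ref{lem:Psi}(i). For (b) write $d=2\cos\theta$ with $0<\theta<\pi/2$, so that $\Delta_k=\sin((k+1)\theta)/\sin\theta$. Let $n$ be minimal with $(n+1)\theta\ge\pi$. Then $n\ge2$, $\pi\le(n+1)\theta<2\pi$, $\Delta_1,\dots,\Delta_{n-1}>0$ and $\Delta_n\le0$. For $1\le k\le n-1$ the third identity of Lemma~\ref{lem:JW} shows that $f_k=0$ implies $f_{k-1}=0$. As $f_0\ne0$, we get $f_{n-1}\ne0$. For $v=(f_n\otimes1)U_n$,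
\[
0\le v^*v=\frac{\Delta_n}{\Delta_{n-1}}f_{n-1},
\]
so $\Delta_n\ge0$. Hence $\Delta_n=0$, $(n+1)\theta=\pi$, and $\lambda=4\cos^2(\pi/h)$ with $h=n+1\ge3$. Moreover $v=0$. With $c=c_n$, the third identity of \eqref{eq:zig} gives
\[
0=(1_{Z_n}\otimes r_c^*)(v\otimes1_c)=f_n\big(1_{Z_{n-1}}\otimes(1_c\otimes r_c^*)(r_{\bar c}\otimes1_c)\big)=f_n .
\]
Thus $\Psi_{h-1}=\Psi[f_n]=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LOT}
H.~Lee, H.~Osaka, T.~Teruya, \emph{Rokhkin inclusions with integer and non-integer index}, arXiv:2405.03964 (2024).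

\bibitem{LR}
Longo and Roberts, K-Theory \textbf{11} (1997).

\bibitem{Mu}
M\"uger, J. Pure Appl. Algebra \textbf{180} (2003).

\bibitem{NT}
Neshveyev and Tuset, \emph{Compact Quantum Groups and Their Representation Categories}.

\bibitem{RSW}
Rowell, Stong and Wang, Comm. Math. Phys. \textbf{292} (2009).

\end{thebibliography}
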